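# Ants that never settle: a multi-nest ant process without convergence

## 1. A trapping region that contains no equilibrium

The whole lecture turns on one elementary object: a compact region which a flow enters through every face, and inside which the vector field never vanishes. We build a three-dimensional instance of it first, and then explain what it has to do with ants.

**Definition 1 (strict block).** Let $Y\subset\mathbb R^d$ be open and let $V$ be a continuous vector field on $Y$. A *strict block* for $V$ is a compact set $K=\{y\in Y:\varphi_\iota(y)\le 0,\ \iota=1,\dots,N\}$ with $\varphi_\iota\in C^1(Y)$ such that (i) if $y\in K$ and $\varphi_\iota(y)=0$, then $\nabla\varphi_\iota(y)\cdot V(y)<0$; (ii) $V\ne0$ on $K$.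

For example, in the plane let $V(x,y)=(x(1-\rho^2)-y,\ y(1-\rho^2)+x)$ with $\rho^2=x^2+y^2$, and let $K=\{\frac14\le\rho^2\le4\}$. Along $V$ we have $\frac{d}{dt}\rho^2=2\rho^2(1-\rho^2)$, which is $-24$ at $\rho^2=4$ and $\frac38$ at $\rho^2=\frac14$, so both faces are crossed strictly inward. Moreover $|V|^2=\rho^2((1-\rho^2)^2+1)>0$ on $K$. So the annulus $K$ is a strict block.

The hole matters. A nonempty convex compact set is never a strict block of a $C^1$ field. By Lemma 3 below the flow $\Psi_t$ maps it into itself, so by Brouwer's theorem $\Psi_{1/n}$ has a fixed point $y_n$ in it. If $y$ is a limit point of $(y_n)$, then $\Psi_{\lfloor tn\rfloor/n}(y_n)=y_n$ gives $\Psi_t(y)=y$ for all $t\ge 0$, that is, $V(y)=0$.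

**Lemma 2 (robustness).** Let $K$ be a strict block for $V$ on $Y$. There is $\delta>0$ such that, whenever $K\subset Y'\subset Y$ with $Y'$ open and $V'$ is a continuous field on $Y'$ with $\sup_K|V'-V|\le\delta$, the set $K$, with the same $\varphi_\iota$, is a strict block for $V'$.

*Proof.* The sets $K\cap\{\varphi_\iota=0\}$ are compact, so $\nabla\varphi_\iota\cdot V$ is bounded above there by a negative constant. On $K$ the function $|V|$ is bounded below by a positive constant and $|\nabla\varphi_\iota|$ is bounded. All strict inequalities survive a small uniform perturbation of $V$. $\square$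

Only closeness of values is needed, not of derivatives. This is what will let us pass to limits twice.

**Lemma 3 (trapping).** Let $V$ be $C^1$ with flow $\Psi_t$, and let $K$ be a strict block. For $y\in K$ the orbit exists for all $t\ge0$, and $\varphi_\iota(\Psi_t y)<0$ for all $\iota$ and all $t>0$.

*Proof.* For small $t>0$ all $\varphi_\iota(\Psi_ty)<0$: if $\varphi_\iota(y)=0$, because the derivative at $0$ is negative; if $\varphi_\iota(y)<0$, by continuity. Suppose there were a first later time $t^*$ with $\varphi_\iota(\Psi_{t^*}y)=0$ for some $\iota$. Then $\Psi_{t^*}y\in K$, so $\frac d{dt}\varphi_\iota<0$ at $t^*$, so $\varphi_\iota>0$ just before $t^*$, a contradiction. The orbit stays in the compact set $K$, so it exists for all time. $\square$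

Now the field. Fix once and for all $\varepsilon=\frac1{200}$ and $c=\frac{\varepsilon}{12}$. On $(0,\infty)^3$, with indices $q\in\mathbb Z_3$, let
$$X_q(z)=\varepsilon+z_q(1-z_q-3z_{q-1}).\tag{1}$$
This is a May–Leonard competitive Lotka–Volterra system (each species is suppressed by the previous one in a cycle) with immigration $\varepsilon$. Put $S=\sum_q z_q$, $P=z_0z_1z_2$, $E_2=\sum_{i<j}z_iz_j$ and $U=P/S^3$. By the arithmetic–geometric mean inequality $U\le\frac1{27}$, with equality iff $z_0=z_1=z_2$. Let
$$\Delta=\{z\in[c,2]^3:\ U\le\tfrac1{32},\ S\ge\tfrac34\}.$$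

**Lemma 4.** $\Delta$ is a strict block for $X$. In particular, on $\Delta$: $X\neq0$; $\dot U<0$ where $U=\frac1{32}$; $\dot S>0$ where $S=\frac34$ (dots are derivatives along $X$).

*Proof.*

**Step 1: the faces of the cube.** We check that the bounds $c\le z_q\le2$ are crossed inward. At $z_q=2$, $X_q\le\varepsilon-2<0$. At $z_q=c$, $X_q\ge\varepsilon+c(1-c-6)\ge\varepsilon-6c=\frac\varepsilon2>0$, since $c\le1$.

**Step 2: zeros.** We show that every zero of $X$ is on the diagonal, which $\Delta$ avoids. The equation $X=0$ says $\chi(z_q)=-3z_{q-1}$ for all $q$, where $\chi(z)=z-\varepsilon/z-1$ is an increasing bijection $(0,\infty)\to\mathbb R$. So $z_q=H(z_{q-1})$ with $H(y)=\chi^{-1}(-3y)$ strictly decreasing, and each $z_q$ is a fixed point of $H^3=H\circ H\circ H$. This map is strictly decreasing, so it has at most one fixed point. Hence $z_0=z_1=z_2$, $U=\frac1{27}>\frac1{32}$ and $z\notin\Delta$.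

**Step 3: the face $S=\frac34$.** We show that the total cannot fall below $\frac34$. We have $\dot S=3\varepsilon+S-\sum z_q^2-3E_2=3\varepsilon+S-S^2-E_2\ge3\varepsilon+S-\frac43S^2$, using $E_2\le S^2/3$. At $S=\frac34$ the last expression is $3\varepsilon>0$.

**Step 4: the face $U=\frac1{32}$.** We show that the flow moves away from the diagonal there. From (1),
$$\tfrac d{dt}\log P=\varepsilon\sum\tfrac1{z_q}+3-4S,\qquad \tfrac d{dt}\log S^3=\tfrac{9\varepsilon}S+3-\tfrac3S\Big(\sum z_q^2+3E_2\Big).$$
Subtract. Since $\sum 1/z_q=E_2/P$ and $-4S^2+3\sum z_q^2+9E_2=-\sum z_q^2+E_2$,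
$$\tfrac d{dt}\log U=\varepsilon\,\frac{E_2S-9P}{PS}-\frac{\sum z_q^2-E_2}{S}.$$
Expanding both sides shows $E_2S-9P=\sum_q z_q(z_{q+1}-z_{q-1})^2$, and $\sum z_q^2-E_2=\frac12\sum_{i<j}(z_i-z_j)^2$. Hence
$$\tfrac d{dt}\log U=\frac1S\sum_{i<j}(z_i-z_j)^2\Big[\frac{\varepsilon}{z_iz_j}-\frac12\Big].\tag{2}$$
It remains to bound the $z_i$ below. Let $\mu=\min_q z_q/S$. The other two coordinates have sum $(1-\mu)S$, so $U\le\mu\big(\frac{1-\mu}2\big)^2$. This bound is increasing on $[0,\frac13]$ (its derivative is $\frac14(1-\mu)(1-3\mu)$) and equals $\frac{25}{864}<\frac1{32}$ at $\mu=\frac16$. So where $U=\frac1{32}$ and $S\ge\frac34$ we have $\mu>\frac16$, all $z_i>\frac S6\ge\frac18$, and $z_iz_j>\frac1{64}>\frac1{100}=2\varepsilon$. Every bracket in (2) is negative, and the $z_i$ are not all equal because $U\ne\frac1{27}$. Hence $\dot U<0$. $\square$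

By compactness of $\Delta$, exactly as in Lemma 2, there is a number $\eta_*>0$ such that at each point of $\Delta$
$$\text{the three assertions of Lemma 4 hold with } X \text{ replaced by } X+E,\text{ for every } E\in\mathbb R^3 \text{ with } |E|_\infty\le\eta_*.\tag{3}$$

Two remarks show that neither ingredient is decoration. First, the hole: $X$ has the diagonal zero $z_q=(1+\sqrt{1+16\varepsilon})/8$ (solve $4z^2-z-\varepsilon=0$), which satisfies every constraint of $\Delta$ except $U\le\frac1{32}$. Second, immigration: with $\varepsilon=0$ the field has no nonempty strict block in $(0,\infty)^3$ at all. Indeed, (2) becomes $\frac d{dt}\log U=-\frac1{2S}\sum_{i<j}(z_i-z_j)^2$. Along an orbit in a compact $K\subset (0,\infty)^3$ the function $\log U$ is nonincreasing and bounded, and its derivative is uniformly continuous in time, so the derivative tends to $0$ and all limit points of the orbit are on the diagonal. The diagonal is invariant with $\dot y=y(1-4y)$. The orbit of a limit point stays in $K$ and tends to $(\frac14,\frac14,\frac14)$, a zero of the field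 in $K$, contradicting (ii).

## 2. The multi-nest ant process and the convergence of edge frequencies

Let $G=(V,E)$ be a finite connected graph, possibly with multiple edges, with distinct vertices $\mathsf{nest}_1,\dots,\mathsf{nest}_m,\mathsf{food}$, $m\ge1$, and probabilities $\alpha_1,\dots,\alpha_m>0$ with $\sum_i\alpha_i=1$. Each edge carries a weight, $W_e(0)=1$. The $n$-th ant chooses $\mathsf{nest}_i$ with probability $\alpha_i$, independently of everything else. It walks at random from there until it first hits $\mathsf{food}$, crossing from its current vertex $u$ an incident edge $e$ with probability $W_e(n-1)/\sum_{e'\ni u}W_{e'}(n-1)$. Let $\gamma_n$ be the chronological loop-erasure of its path; then $W_e(n)=W_e(n-1)+\mathbf 1_{e\in\gamma_n}$. This is the loop-erased ants process of Kious, Mailler and Schapira, with several nests.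

*Chronological loop-erasure* removes loops in the order in which they are closed. Equivalently, it is the last-exit chain: from the starting vertex $u_0$ take the step made after the last visit to $u_0$, which leads to $u_1$; then the step made after the last visit to $u_1$; and so on until $\mathsf{food}$. For instance the walk $N,u,N',u,F$ has loop-erasure $N,u,F$: the excursion to $N'$ leaves no trace.

Does $W_e(n)/n$ converge almost surely for every edge? When $m=2$ and $G$ is a triangle-series-parallel graph (the triangle on $\mathsf{nest}_1,\mathsf{nest}_2,\mathsf{food}$ with each edge replaced by a series-parallel graph), it does, with an explicit limit. Cécile Mailler and Zoé Varin, in "The two-nest ants process on triangle-series-parallel graphs", arXiv:2601.22855 (2026), write: "our main result only holds in the case when the underlying graph is a triangle-series-parallel graph, but we conjecture that the multi-nest ant process converges on any underlying graph, although it is not clear what the limit should be." We shall disprove this.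

**Theorem 5.** There are a finite connected simple graph $G$, distinct vertices $\mathsf{nest}_1,\dots,\mathsf{nest}_m,\mathsf{food}$ with $m=513$, and $\alpha_1,\dots,\alpha_m>0$ with $\sum\alpha_i=1$, such that
$$\mathbb P\big(\text{for some edge } e,\ W_e(n)/n\text{ does not converge}\big)>0.$$

**Theorem 6.** (a) For this $G$ there are a nonempty open subset $\mathcal A$ of the open simplex of probability vectors and a constant $\varrho_0>0$ such that, for every $\alpha\in\mathcal A$,
$$\mathbb P\Big(\max_e\Big[\limsup_n\frac{W_e(n)}n-\liminf_n\frac{W_e(n)}n\Big]\ge\varrho_0\Big)>0.$$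
(b) For every $m\ge513$ there are a graph with $m$ nests and a nonempty open set of $\alpha$'s for which convergence fails with positive probability.

Nothing is claimed about non-convergence with probability one, nor about small $m$ (in particular $m=1$) on general graphs. The graph depends on two integers which are taken large enough and are not computed.

Let us try small cases. If $G$ is a tree, the loop-erased path from each nest is forced, and by the law of large numbers $W_e(n)/n$ tends to the sum of the $\alpha_i$ over the nests whose path uses $e$. If $G$ consists of one nest and food joined by two parallel edges, then $W_{e_1}(n)/(n+2)$ is a bounded martingale (a Pólya urn), so it converges, to a random limit. Keep this urn in mind.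

For more we recall three facts about a random walk on a *network*, that is, a graph in which edge $e$ has conductance $c_e$ and is chosen with probability proportional to $c_e$.

- *Last exit.* For the walk from $u$ absorbed at $F$, the probability that the step after the last visit to $u$ is along $e=(u,u')$ is proportional to $c_e\,P_{u'}(\tau_F<\tau_u)$. Indeed, excursions from $u$ are independent, and the last one is an excursion conditioned not to return.
- *Series law.* A vertex of degree 2 with conductances $c',c''$, at which the walk neither starts nor stops, can be replaced by one edge of conductance $(1/c'+1/c'')^{-1}$. A path of $\ell$ edges of conductance $w$ acts as one edge of conductance $w/\ell$.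
- *Wilson's algorithm.* The loop-erased walk from $x$ to $F$ has the law of the path from $x$ to $F$ in a random spanning tree $T$ chosen with probability proportional to $c(T)=\prod_{e\in T}c_e$.

Take the triangle with nests $N_1,N_2$, $\alpha_1=\alpha_2=\frac12$, and weights $x$ on $N_1F$, $y$ on $N_2F$, $t$ on $N_1N_2$. The spanning trees have weights $xy,xt,yt$; put $Q=xy+xt+yt$. The ant from $N_1$ uses $N_1N_2$ with probability $ty/Q$, the ant from $N_2$ with probability $tx/Q$. So the expected increments of the three weights are
$$\Phi_x=\tfrac12\Big(1-\frac{ty}Q\Big)+\tfrac12\frac{tx}Q,\qquad \Phi_y=\tfrac12\Big(1-\frac{tx}Q\Big)+\tfrac12\frac{ty}Q,\qquad \Phi_t=\tfrac12\frac{ty+tx}Q.$$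
At $(x,y,t)=(\frac12,\frac12,\frac14)$ we get $Q=\frac12$ and $\Phi=(\frac12,\frac12,\frac14)$: this point is an equilibrium of $\dot w=\Phi(w)-w$.

In general $W(n)/n$ changes by $\frac1n(\Phi-W/n)$ plus martingale noise, so it is a noisy Euler scheme for $\dot w=\Phi(w)-w$. If it converges to $w_0$ and $\Phi$ is continuous at $w_0$, then by averaging $w_0=\Phi(w_0)$. So a region in which the process can be trapped and in which $\Phi(w)-w$ never vanishes excludes convergence. That is what strict blocks are for: we look for a graph whose mean field has one. The candidate is $\Delta$, and the task is to build a graph whose mean field contains the system (1).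

## 3. A graph with long arms and short spokes

Parameters: an integer $h>12$ and an odd integer $\ell$; put $\zeta=1/\ell$. They are chosen at the end, first $h$, then $\ell$. We write $F$ for the food.

- *Main nests* $N_k$, $k=(q,i)$, with layer $q\in\mathbb Z_3$ and copy $i\in\{1,\dots,9\}$: 27 of them.
- *Hubs* $v=(k,r)$, $r\in\{1,2\}$, for each $k$. A *spoke*, a path of length $h$, joins hub $v$ to $F$.
- *Home arms*: a path of length $\ell$ from $N_k$ to hub $(k,r)$, $r=1,2$.
- *Side arms*: for $k=(q,i)$, each $i'\in\{1,\dots,9\}$ and $r\in\{1,2\}$, a path of length $\ell+2h-1$ (an even number) from $N_k$ to hub $((q+1,i'),r)$. The middle vertex $M_a$ of the side arm $a$ is also a nest.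

All these paths have disjoint interiors. There are $27\cdot18=486$ side arms, so $m=27+486=513$. Every main nest has probability $\nu$ and every $M_a$ has probability $\nu\eta$, where
$$\eta=\frac{\varepsilon\zeta}{3h},\qquad 27\nu(1+18\eta)=1.$$
The graph is finite, connected and simple.

Notation: $a\ni k$ means that $a$ is an arm (home or side) of $N_k$; $a\ni v$ means that $a$ ends at hub $v$; $v(a)$ is the hub of $a$. Each nest $N_k$ has 20 arms, ending at distinct hubs. A hub $(k,r)$ with $k=(q,i)$ receives one home arm, from $N_k$, and nine side arms, from layer $q-1$. Put $d_a=0$ for home arms and $d_a=2h-1$ for side arms.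

The *segments* are the home arms, the spokes, and the two halves of each side arm: $(a,+)$ adjacent to the nest $N_k$ and $(a,-)$ adjacent to the hub. Interior vertices of segments have degree 2 and are neither nests nor $F$, so a self-avoiding path from a nest to $F$ contains all or none of the edges of a segment. Hence $W_e(n)$ is the same for all edges $e$ of a segment $j$; write $W_j(n)$. Let $J$ be the set of segments and $O=(0,\infty)^J$.

## 4. The mean field and its smooth extension to infinite arm length

For $w\in O$ let $P^x_w$ be the law of the loop-erased walk $\gamma$ from $x$ to $F$ when all edges of segment $j$ have weight $w_j$; it does not change if $w$ is multiplied by a constant. Let $w(n)=W(n)/(\nu n)$ for $n\ge1$, and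
$$\Phi_j(w)=\sum_kP^{N_k}_w(j\in\gamma)+\eta\sum_{a\ \mathrm{side}}P^{M_a}_w(j\in\gamma).$$
With $\mathcal F_n$ generated by the first $n$ ants, $W(n+1)=W(n)+\mathbf 1_{\gamma_{n+1}}$ becomes
$$w(n+1)=w(n)+\tfrac1{n+1}(\xi_{n+1}-w(n)),\qquad \xi_{n+1,j}=\nu^{-1}\mathbf 1_{j\in\gamma_{n+1}},\qquad \mathbb E[\xi_{n+1}\mid\mathcal F_n]=\Phi(w(n)).\tag{4}$$
We write $b(w)=\Phi(w)-w$.

**Step 1: reduction to a network of segments.** This replaces long paths by single edges, so that $\ell$ becomes a parameter in the conductances. Let $G_0$ be the network on $F$, the $N_k$, the $M_a$ and the hubs, whose edges are the segments, with conductance weight/length. It has no multiple edges. The successive distinct $G_0$-vertices visited by the walk form the random walk on $G_0$: from $u$ the walk enters a segment with probability proportional to its weight, and by gambler's ruin reaches the far end before returning with probability 1/length. Loop-erasure is compatible with this. After its last visit to $u\in G_0$, $u\ne F$, the walk does not return to $u$, so it crosses a whole segment,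 to some $u'\in G_0$. The loop-erasure runs along that segment from $u$ to $u'$, because it continues to $F$, and from inside the segment it can do so only through $u'$. So the segments in $\gamma$ are the edges of the loop-erasure of the walk on $G_0$. In the same way, for walks that start elsewhere, $M_a$ can be eliminated by the series law. Multiplying all conductances by $\ell$, we get
$$\text{home arm: } w_a;\qquad\text{half side arm: }\frac{2w_{a,\pm}}{1+\zeta(2h-1)};\qquad\text{spoke: }\frac{w_v}{h\zeta}.\tag{5}$$
Formula (5) makes sense for every real $\zeta>0$, and with $\eta=\varepsilon\zeta/(3h)$ it defines $\Phi$ for all such $\zeta$.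

**Lemma 7.** For each $\ell$, $\Phi$ is $C^\infty$ on $O$. As a function of $(\zeta,w)$, $\Phi$ extends to a $C^\infty$ function in a neighborhood of $\{0\}\times O$. At $\zeta=0$ it is given by the network in which all hubs are identified with $F$, a path arriving through hub $v$ being counted as also containing the spoke of $v$.

*Proof.* By Wilson's algorithm, $P^x_w(j\in\gamma)=\sum_Tc(T)/\sum_{T'}c(T')$, where $T'$ runs over the spanning trees of $G_0$ and $T$ over those whose path from $x$ to $F$ contains $j$. This gives the first claim. Divide numerator and denominator by the product of all spoke conductances. Each summand becomes a product of factors $w_a$, $2w_{a,\pm}/(1+\zeta(2h-1))$, and one factor $h\zeta/w_v$ for each spoke *not* in the tree. So each summand is smooth in $(\zeta,w)$ for $w\in O$, $|\zeta|<\frac1{2h-1}$. At $\zeta=0$ only the trees containing all spokes survive, with positive summands. There are such trees: all spokes, one home arm of each $N_k$, one half of each side arm. So the denominator is positive near $\{0\}\times O$, and $\eta$ is linear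 in $\zeta$. Trees containing all spokes are the spanning trees of the network with hubs identified with $F$, which is the last claim. $\square$

## 5. A strict block of the mean field prevents convergence

**Proposition 8.** Fix $h,\ell$. Let $\mathcal K=\{f_\iota\le0\ \forall\iota\}\subset O$ be a strict block for $b$, and let $w^*\in O$ satisfy $f_\iota(w^*)<0$ for all $\iota$, where $\nu w^*$ is a convex combination of indicator vectors (in $\mathbb R^J$) of simple paths from nests to $F$. Then there are $\rho,\kappa>0$ such that, with $\mathcal K^\rho$ the closed $\rho$-neighborhood of $\mathcal K$ in the sup norm, $|b|_\infty\ge\kappa$ on $\mathcal K^\rho$; with positive probability $w(n)\in\mathcal K^\rho$ for all large $n$; and almost surely on this event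
$$\max_j\big(\limsup w_j(n)-\liminf w_j(n)\big)\ge\kappa/L_\Phi,$$
where $L_\Phi\in(0,\infty)$ is a Lipschitz constant of $\Phi$ on $\mathcal K^\rho$.

*Proof.* A $C^1$ map $f$ is Lipschitz on a compact set even if the set is not convex. Otherwise there are $x_n,y_n$ in the set with $|f(x_n)-f(y_n)|>n|x_n-y_n|$; as $f$ is bounded there, $|x_n-y_n|\to0$, and near a common limit point $f$ is Lipschitz on a ball, a contradiction.

**Step 1: room to spare.** We quantify how far the flow $\Psi_t$ of $b$ pushes $\mathcal K$ into its interior. By Lemma 3, $\Psi_t(\mathcal K)\subset\{f_\iota<0\ \forall\iota\}\subset\mathrm{int}\,\mathcal K$ for $t>0$. The set $\bigcup_{t\in[1,2]}\Psi_t(\mathcal K)$ is compact. Choose $\rho>0$ such that its closed $\rho$-neighborhood lies in $\mathcal K$, $\mathcal K^\rho\subset O$ is compact, and $b\ne0$ on $\mathcal K^\rho$. Put $\kappa=\min_{\mathcal K^\rho}|b|_\infty$ and let $L$ be a Lipschitz constant of $b$ on $\mathcal K^\rho$.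

**Step 2: staying.** We show that once $w(n_0)\in\mathcal K$ with $n_0$ large, the process stays in $\mathcal K^\rho$ forever with conditional probability at least $\frac12$. Given $n_0$, let $n_{i+1}$ be the first $n$ with $\sum_{l=n_i+1}^n1/l\ge1$. The sum is then in $[1,2]$, and $n_{i+1}\ge e\,n_i$, since the sum is at most $\log(n_{i+1}/n_i)$. Suppose $w(n_i)\in\mathcal K$. For $n_i\le l\le n_{i+1}$ put $t_l=\sum_{s=n_i+1}^l1/s$, $u_l=\Psi_{t_l}(w(n_i))\in\mathcal K$, $e_l=|w(l)-u_l|_\infty$, and
$$M_i=\max_{n_i<l\le n_{i+1}}\Big|\sum_{s=n_i+1}^l\frac{\xi_s-\Phi(w(s-1))}s\Big|_\infty .$$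
The orbit stays in $\mathcal K$, where $b$ is bounded and $L$-Lipschitz, so $u_s=u_{s-1}+\frac1sb(u_{s-1})+O(s^{-2})$. By (4), $w(s)=w(s-1)+\frac1sb(w(s-1))+\frac1s(\xi_s-\Phi(w(s-1)))$. Subtract and sum, using $e_{n_i}=0$ and $\sum_{s>n_i}s^{-2}\le1/n_i$: as long as $w(n_i),\dots,w(l-1)\in\mathcal K^\rho$,
$$e_l\le M_i+\frac C{n_i}+\sum_{s=n_i+1}^l\frac Ls\,e_{s-1}.$$
Call the right side $B_l$. Then $B_l=B_{l-1}+\frac Lle_{l-1}\le(1+\frac Ll)B_{l-1}$, with $B_{n_i}=M_i+C/n_i$, so
$$e_l\le\Big(M_i+\frac C{n_i}\Big)\prod_{s=n_i+1}^l\Big(1+\frac Ls\Big)\le e^{2L}\Big(M_i+\frac C{n_i}\Big).$$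
Fix $\delta>0$ with $e^{2L}\delta<\rho/2$ and let $n_0$ be so large that $e^{2L}C/n_0<\rho/2$. If $M_i\le\delta$, then $e_l<\rho$ up to and including the first exit time from $\mathcal K^\rho$; since $u_l\in\mathcal K$, there is no exit up to time $n_{i+1}$. Moreover $w(n_{i+1})$ is within $\rho$ of $\Psi_t(w(n_i))$ with $t=t_{n_{i+1}}\in[1,2]$, so $w(n_{i+1})\in\mathcal K$ by the choice of $\rho$, and the argument restarts. The sums in $M_i$ are martingales whose $s$-th increment is bounded by $\nu^{-1}/s$ in each coordinate. By Doob's $L^2$ inequality, summed over coordinates, $\mathbb P(M_i>\delta\mid\mathcal F_{n_i})\le C'/(\delta^2n_i)\le C'e^{-i}/(\delta^2n_0)$. Summing over $i$, there is $n_1$ such that for $n_0\ge n_1$ all $M_i\le\delta$ with conditional probability at least $\frac12$ given $w(n_0)\in\mathcal K$.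

**Step 3: reaching.** We show $\mathbb P(w(n_0)\in\mathcal K)>0$ for all large $n_0$. Every finite sequence of choices (nest, simple path from it to $F$) has positive probability, since each ant may walk directly along the path. Let $\nu w^*=\sum_\gamma\lambda_\gamma\mathbf 1_\gamma$. For large $n_0$ choose integers $n_\gamma\ge0$ with sum $n_0$ and $|n_\gamma/n_0-\lambda_\gamma|\le1/n_0$. If $n_\gamma$ of the first $n_0$ ants follow $\gamma$, then $\nu w(n_0)=W(0)/n_0+\sum_\gamma(n_\gamma/n_0)\mathbf 1_\gamma\to\nu w^*$ as $n_0\to\infty$. A ball around $w^*$ lies in $\mathcal K$.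

Steps 2 and 3 give the positive probability.

**Step 4: oscillation.** We turn "no equilibrium in $\mathcal K^\rho$" into a lower bound on the oscillation. By the strong law for martingales with bounded increments, almost surely
$$w(n)=\frac{W(0)}{\nu n}+\frac1n\sum_{i\le n}\xi_i=\frac1n\sum_{2\le i\le n}\Phi(w(i-1))+o(1).$$
On the event that $w(n)\in\mathcal K^\rho$ for all large $n$, let $\vartheta=\limsup_{m,n\to\infty}|w(m)-w(n)|_\infty=\max_j(\limsup w_j-\liminf w_j)$ and let $w_0\in\mathcal K^\rho$ be a limit point of $w(n)$. Then $|w(n)-w_0|_\infty\le\vartheta+o(1)$, so $|\Phi(w(n))-\Phi(w_0)|_\infty\le L_\Phi\vartheta+o(1)$, and averaging, $|\frac1n\sum_{2\le i\le n}\Phi(w(i-1))-\Phi(w_0)|_\infty\le L_\Phi\vartheta+o(1)$. Let $n\to\infty$ along a subsequence with $w(n)\to w_0$: $\kappa\le|w_0-\Phi(w_0)|_\infty\le L_\Phi\vartheta$. $\square$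

So Theorem 5 follows once $h,\ell,\mathcal K$ and $w^*$ are found.

## 6. Infinitely long arms: every nest is an urn and nothing moves

A sensible first attempt is to let $\ell\to\infty$. At $\zeta=0$ the network is explicitly solvable, so one could hope to find a block there and transfer it to large $\ell$ by Lemma 2. We introduce coordinates adapted to this limit and see what happens.

For $w\in O$ put $\bar w_a=w_a$, $e^{\Theta_a}=w_a$ for home arms, and $\bar w_a=\frac12(w_{a,+}+w_{a,-})$, $e^{\Theta_a}=\sqrt{w_{a,+}w_{a,-}}$ for side arms. Define $\bar\Phi_a$ from $\Phi$ as $\bar w_a$ is defined from $w$.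

- *Fast variables*: $D_a=w_{a,+}-w_{a,-}$ (side arms), $A_k=\sum_{a\ni k}\bar w_a-1$, $y_v=w_v-\sum_{a\ni v}\bar w_a$. Write $f=(f_j)$ for their collection.
- *Slow variables*: $p_a=e^{\Theta_a}/\sum_{a'\ni k}e^{\Theta_{a'}}$ for $a\ni k$.
- *Growth rates*: $R_a=\Phi_a/w_a$ (home), $R_a=\frac12\big(\frac{\Phi_{a,+}}{w_{a,+}}+\frac{\Phi_{a,-}}{w_{a,-}}\big)$ (side).

Along $\dot w=\Phi(w)-w$ we have $\dot\Theta_a=R_a-1$, hence for $a\ni k$
$$\dot p_a=p_a\sum_{a'\ni k}p_{a'}(R_a-R_{a'}).\tag{6}$$

**Lemma 9.** (a) For each compact $\mathcal W\subset O$ there is $C_1$ with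
$$|\dot f_j+f_j|\le C_1\zeta\qquad\text{for } w\in\mathcal W\text{ and all small }\zeta>0.\tag{7}$$
(b) For $a,a'\ni k$, at $\zeta=0$, $R_a-R_{a'}=0$ for all $w\in O$. Hence $R_a-R_{a'}=\zeta Q_{aa'}(w)+O(\zeta^2)$ uniformly on compacts of $O$, with $Q_{aa'}$ smooth on $O$.

*Proof.* (a) At $\zeta=0$ also $\eta=0$, and hubs are identified with $F$. An ant from $N_k$ then uses exactly one arm of $k$ and the spoke below it, and both halves of a side arm or neither. So $\Phi_{a,+}=\Phi_{a,-}$, $\sum_{a\ni k}\bar\Phi_a=1$ and $\Phi_v=\sum_{a\ni v}\bar\Phi_a$, which says $\dot D_a=-D_a$, $\dot A_k=-A_k$, $\dot y_v=-y_v$. By Lemma 7, $\dot f_j+f_j$ is a smooth function of $(\zeta,w)$; it vanishes at $\zeta=0$, which gives (7).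

(b) At $\zeta=0$, arm $a\ni k$ is used only by the ant from $N_k$, with probability $\omega_a/\sum_{a'\ni k}\omega_{a'}$, where $\omega_a=w_a$ (home) and, by the series law, $\omega_a=\frac{2w_{a,+}w_{a,-}}{w_{a,+}+w_{a,-}}$ (side). Since $\frac12(1/w_{a,+}+1/w_{a,-})=1/\omega_a$, we get $R_a=1/\sum_{a'\ni k}\omega_{a'}$ for every $a\ni k$. The expansion is Taylor's formula in $\zeta$. $\square$

It is important that (b) holds for all $w$, not only where $D=0$. Had we followed one half of a side arm only, we would have $\Phi_{a,+}/w_{a,+}=\frac{\omega_a}{w_{a,+}}\cdot\frac1{\sum\omega}=\big(1-\frac{D_a}{w_{a,+}+w_{a,-}}\big)\frac1{\sum\omega}$ at $\zeta=0$. Since (7) keeps $D_a$ only of order $\zeta$, this would produce a drift of the same order as the one we are after.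

Here is where the first attempt stops. Let $\mathcal M=\{f=0\}$. At $\zeta=0$ and on $\mathcal M$ we have $\Phi_a=w_a$ and $\Phi_v=w_v$: each nest is a Pólya urn on its arms, and *every* point of $\mathcal M$ is an equilibrium. Also $\dot f=-f$, so an orbit trapped in a compact subset of $O$ has limit points in $\mathcal M$. Hence at $\zeta=0$ there is no nonempty strict block at all. The limit decides the fast variables and says nothing about the slow ones. What gets past this is to take the drift of $p$ from the *first-order* term $\zeta Q_{aa'}$. It is small, but by (6) it is the only drift that $p$ has to that order, and since blocks are robust under uniformly small perturbations, no further term is needed.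

## 7. The first-order drift between the arms of a nest

On $\mathcal M$ write $w_a=w_{a,\pm}$ for side arms. There $\sum_{a\ni k}w_a=1$, and we put $x_v=w_v=\sum_{a\ni v}w_a$ and $s_a=w_a/x_{v(a)}$, the share of arm $a$ in its hub.

**Lemma 10.** On $\mathcal M$, for $a,a'\ni k$, $Q_{aa'}=g_a-g_{a'}$ with
$$g_a=2h(1-s_a)(1-w_a)-d_a+\mathbf 1_{a\ \mathrm{side}}\,\frac\varepsilon{6h}\Big(\frac1{w_a}-1\Big).\tag{8}$$

*Proof.* We fix $w\in\mathcal M$ and compute $R_a$ up to $O(\zeta^2)$, where $\mathrm{const}_k$ denotes quantities not depending on $a\ni k$.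

**Step 1: walks that go up are rare.** We set up the bookkeeping. By (5) and the series law, the scaled conductance of a whole arm is $c_a=w_a(1-\zeta d_a)+O(\zeta^2)$. For walks on main nests, hubs and $F$ (all $M_a$ eliminated), an *up-step* is a step from a hub to a main nest. From hub $v$ the walk goes up along $a'\ni v$ with probability $c_{a'}\big/\big(\frac{x_v}{h\zeta}+\sum_{a''\ni v}c_{a''}\big)=\zeta h\,w_{a'}/x_v+O(\zeta^2)$. From a nest the walk steps to a hub, and at each visit to a hub it goes up with probability at most $C\zeta$ and otherwise goes to $F$. So at least two up-steps occur with probability $O(\zeta^2)$. Fix $k$, $a\ni k$ and $v=v(a)$.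

**Step 2: ants from $N_k$.** This contribution contains the length penalty and half of the penalty for a large share of the hub. Here $a\in\gamma$ iff the step after the last visit to $N_k$ is along $a$, so $P(a\in\gamma)\propto c_aP_v(\tau_F<\tau_{N_k})$. From $v$ the walk hits $N_k$ before $F$ with probability $\zeta hs_a+O(\zeta^2)$, since this requires one direct up-step or at least two up-steps. The normalizing sum does not depend on $a$ and is $1+O(\zeta)$. Dividing by $w_a$, the contribution to $R_a$ is $1-\zeta(d_a+hs_a)+\zeta\,\mathrm{const}_k+O(\zeta^2)$.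

**Step 3: ants from $N_{k'}$, $k'\ne k$.** These reinforce arms of $k$ through shared hubs. With no up-step, or exactly one which does not go to $N_k$, no arm of $k$ is used. With exactly one up-step, going to $N_k$, the trajectory is $N_{k'}\to u\to N_k\to u'\to F$, and $\gamma=(N_{k'},u,N_k,u',F)$ if $u'\ne u$, $\gamma=(N_{k'},u,F)$ if $u'=u$. Write $w_{(k',u)}$ for the weight of the arm of $k'$ to $u$ ($0$ if there is none). Either $a$ is the arm climbed, or it is the arm descended after climbing another arm $a''$:
$$P(a\in\gamma)=\zeta h\Big[w_{(k',v)}\frac{w_a}{x_v}(1-w_a)+\sum_{a''\ni k,\,a''\ne a}w_{(k',v(a''))}\frac{w_{a''}}{x_{v(a'')}}w_a\Big]+O(\zeta^2).$$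
Sum over $k'\ne k$, using $\sum_{k'\ne k}w_{(k',v(a''))}=x_{v(a'')}-w_{a''}$ for $a''\ni k$, and divide by $w_a$. Up to $O(\zeta^2)$ the contribution is
$$\zeta h\Big[(1-s_a)(1-w_a)+\sum_{a''\ni k,\,a''\ne a}w_{a''}(1-s_{a''})\Big]=\zeta h(1-s_a)(1-2w_a)+\zeta\,\mathrm{const}_k,$$
where we completed the sum by adding and subtracting the term $w_a(1-s_a)$.

**Step 4: ants from $M_{a^*}$.** These produce the immigration. The factor $\eta=\varepsilon\zeta/(3h)$ is already $O(\zeta)$, so we may take $\zeta=0$ in the walk. Ants from $M_{a^*}$ with $a^*\not\ni k$ do not use arms of $k$. Let $a^*\ni k$, $w=w_{a^*}$. By the last-exit rule, the step after the last visit to $M_{a^*}$ goes down with weight $2w$, and up with weight $2w$ times the probability, from $N_k$, of reaching $F$ before $M_{a^*}$, namely $\frac{1-w}{(1-w)+2w}=\frac{1-w}{1+w}$. Normalizing, $P_{\rm up}=\frac{1-w}2$ and $P_{\rm down}=\frac{1+w}2$. In the first case $\gamma$ consists of $(a^*,+)$, then another arm $a'\ni k$ chosen with probability $w_{a'}/(1-w)$, and a spoke; in the second, of $(a^*,-)$ and a spoke.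 The contribution to $R_{a^*}$ is $\frac\eta2(P_{\rm up}+P_{\rm down})/w_{a^*}=\eta/(2w_{a^*})$. To each other arm $a'\ni k$ it is $\eta P_{\rm up}\frac{w_{a'}}{1-w}\cdot\frac1{w_{a'}}=\frac\eta2$. Summing over the 18 side arms of $k$, the total contribution to $R_a$ is $\mathbf 1_{a\ \mathrm{side}}\frac\eta2\big(\frac1{w_a}-1\big)+\zeta\,\mathrm{const}_k+O(\zeta^2)$, and $\frac\eta2=\zeta\frac{\varepsilon}{6h}$.

**Step 5: sum.** We add up: $-hs+h(1-s)(1-2w)=2h(1-s)(1-w)-h$, and the $-h$ is a constant. So $R_a-R_{a'}=\zeta(g_a-g_{a'})+O(\zeta^2)$. $\square$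

For $p$ in the product of open simplices $\{p_a>0,\ \sum_{a\ni k}p_a=1\}$, let $g_a(p)$ be (8) with $w_a=p_a$, $x_v=\sum_{a\ni v}p_a$, and put $\bar g_k=\sum_{a\ni k}p_ag_a$. The *slow field* $V_h$ is
$$\dot p_a=p_a(g_a-\bar g_k),\qquad a\ni k.\tag{9}$$
We use the coordinates
$$\sigma_k=\log(p_{k1}/p_{k2}),\qquad z_a=6h\,p_a\quad(a\text{ side}),$$
where $p_{kr}$ is the coordinate of the home arm to hub $(k,r)$. They are global smooth coordinates onto $Y_h=\{(\sigma,z):z_a>0,\ \sum_{a\ni k\ \mathrm{side}}z_a<6h\ \forall k\}$: the $z$'s give the total of the two home coordinates and $\sigma_k$ splits it. We identify $p$ with $(\sigma,z)$.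

## 8. From a block of the slow field to a block of the mean field

**Proposition 11.** Let $K=\{\varphi_\iota\le0\}\subset Y_h$ be a strict block for $V_h$ containing a point $p^*$ with all $\varphi_\iota(p^*)<0$. Then for all large odd $\ell$ there are $\mathcal K,w^*$ satisfying the hypotheses of Proposition 8.

*Proof.*

**Step 1: a thin tube around $K$.** We define $\mathcal K$ as the points whose slow coordinates lie in $K$ and whose fast variables are $O(\zeta)$. Choose $r_0>0$ so small that
$$\mathcal W=\Big\{w:\exists p\in K,\ |w_a-p_a|\le r_0\ (a\text{ home}),\ |w_{a,\pm}-p_a|\le r_0\ (a\text{ side}),\ \Big|w_v-\sum_{a\ni v}p_a\Big|\le r_0\Big\}$$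
is a compact subset of $O$. Take $C_1$ from (7), put $C_0=\max(2C_1,12\varepsilon/h)$ and
$$\mathcal K_\zeta=\{w\in O:\ p(w)\in K,\ |f_j(w)|\le C_0\zeta\ \forall j\}.$$

**Step 2: the tube is compact and within $O(\zeta)$ of $\mathcal M$.** This lets us use (7) and Lemma 10. Let $w\in\mathcal K_\zeta$. Since $\frac12(x+y)-\sqrt{xy}=\frac12(\sqrt x-\sqrt y)^2\le\frac12|x-y|$, we have $e^{\Theta_a}\le\bar w_a\le e^{\Theta_a}+\frac12|D_a|$ (with $D_a=0$ for home arms). Also $\sum_{a\ni k}\bar w_a=1+A_k=1+O(\zeta)$. So $\sum_{a\ni k}e^{\Theta_a}=1+O(\zeta)$, hence $e^{\Theta_a}=p_a+O(\zeta)$, and therefore $w_a=p_a+O(\zeta)$ (home), $w_{a,\pm}=\bar w_a\pm\frac12D_a=p_a+O(\zeta)$ (side), $w_v=y_v+\sum_{a\ni v}\bar w_a=\sum_{a\ni v}p_a+O(\zeta)$, with uniform constants. Thus $\mathcal K_\zeta\subset\mathcal W$ for small $\zeta$, and being relatively closed in $O$ it is compact. Moreover $w$ is within $O(\zeta)$ of the point of $\mathcal M$ with slow coordinate $p(w)$, which also lies in $\mathcal W$.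

**Step 3: the slow drift on the tube.** We show that $p$ follows $\zeta V_h$ up to a relative error $O(\zeta)$. The coefficient $Q_{aa'}$ is smooth on $O$, hence Lipschitz on $\mathcal W$, so at $w\in\mathcal K_\zeta$ it equals $(g_a-g_{a'})(p(w))+O(\zeta)$ by Lemma 10. Insert this and Lemma 9(b) in (6): since $\sum_{a'\ni k}p_{a'}(g_a-g_{a'})=g_a-\bar g_k$, in the coordinates $(\sigma,z)$,
$$\tfrac d{dt}p(w)=\zeta\big(V_h(p(w))+O(\zeta)\big)\quad\text{on }\mathcal K_\zeta.\tag{10}$$

**Step 4: the faces.** We check that $\mathcal K_\zeta$ is a strict block for $b$. The constraints are $\varphi_\iota(p(w))\le0$ and $\pm f_j-C_0\zeta\le0$, all $C^1$ on $O$. Where $|f_j|=C_0\zeta$, (7) gives $f_j\dot f_j\le-C_0^2\zeta^2+C_0C_1\zeta^2\le-\frac12C_0^2\zeta^2<0$. Where $\varphi_\iota(p(w))=0$, (10) gives $\frac d{dt}\varphi_\iota=\zeta(\nabla\varphi_\iota\cdot V_h+O(\zeta))<0$ for small $\zeta$, since $\nabla\varphi_\iota\cdot V_h$ is bounded above by a negative constant on $K\cap\{\varphi_\iota=0\}$. Since $|V_h|$ is bounded below on $K$, $\frac d{dt}p\ne0$ on $\mathcal K_\zeta$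 for small $\zeta$, so $b\ne0$ there. Hence $\mathcal K=\mathcal K_\zeta$ works.

**Step 5: the reachable point.** We exhibit $w^*$. Use the mixture in which each $N_k$ has frequency $\frac1{27}$ and uses the path (arm $a$, then its spoke) with conditional frequency $p^*_a$. Since $\frac1{27\nu}=1+18\eta$, this gives $w^*_a=w^*_{a,\pm}=(1+18\eta)p^*_a$ and $w^*_v=\sum_{a\ni v}w^*_a$. So $p(w^*)=p^*$, $D=0$, $y=0$, $A_k=18\eta=6\varepsilon\zeta/h\le C_0\zeta/2$. All constraints are strict. $\square$

## 9. Spokes of large length: the limit field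

Let $h\to\infty$ in (9). For a hub $v$ let $Z_v=\sum z_a$ over the side arms $a\ni v$, and let $p_v$ be the coordinate of the home arm of $v$.

**Lemma 12.** As $h\to\infty$, $V_h\to V_\infty$ uniformly on compacts of $\{(\sigma,z):z_a>0\}$, where, with $\pi_{k1}=\frac1{1+e^{-\sigma_k}}$, $\pi_{k2}=1-\pi_{k1}$ and $\bar G_k=\frac13\sum_r(1-\pi_{kr})Z_{kr}$, the field $V_\infty$ is
$$\dot z_a=\varepsilon+z_a\Big[1-\frac{z_a}3\Big(1+\frac1{\pi_{v(a)}}\Big)-\bar G_k\Big]\ (a\ni k\text{ side}),\qquad\dot\sigma_k=\tfrac13\big[e^{-\sigma_k}Z_{k1}-e^{\sigma_k}Z_{k2}\big].\tag{11}$$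

*Proof.* We have $x_v=p_v+\frac{Z_v}{6h}$. For a home arm with hub $v$, $1-s=\frac{Z_v}{6hx_v}$ and $d=0$, so $g=(1-p_v)\frac{Z_v}{3x_v}$. For a side arm with hub $v$, $s_a=\frac{z_a}{6hx_v}$, $w_a=\frac{z_a}{6h}$, $d_a=2h-1$. Expanding $2h(1-s_a)(1-w_a)$, the terms $2h$ cancel and
$$g_a=1-\frac{z_a}3\Big(1+\frac1{x_v}\Big)+\frac{z_a^2}{18h\,x_v}+\frac\varepsilon{z_a}-\frac\varepsilon{6h}.$$
Uniformly on compacts, $p_{kr}=\pi_{kr}\big(1-\frac1{6h}\sum_{a\ni k\ \mathrm{side}}z_a\big)\to\pi_{kr}$ and $x_v\to\pi_v$. In $\bar g_k$ the side arms have $p_a=O(1/h)$ and contribute $O(1/h)$, so $\bar g_k\to\sum_r\pi_{kr}(1-\pi_{kr})\frac{Z_{kr}}{3\pi_{kr}}=\bar G_k$. With $\dot z_a=z_a(g_a-\bar g_k)$ this gives the first equation. Finally $\dot\sigma_k=g_{k1}-g_{k2}$, and $\frac{1-\pi_{k1}}{\pi_{k1}}=e^{-\sigma_k}$, $\frac{1-\pi_{k2}}{\pi_{k2}}=e^{\sigma_k}$. $\square$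

Now the design of the graph can be read off. The length excess $2h-1$ cancels the gain $2h$ of a lightly used side arm up to the $1$ in (11). Side arms from layer $q-1$ land on the home hubs of layer $q$ and raise the growth rate of those home arms; since shares within a nest compete, this depresses the side arms of layer $q$, through $\bar G_k$. With a single home arm per nest, $1-p_v$ would be $O(1/h)$ and $\bar G_k$ would vanish in the limit; hence two hubs per nest. The nests $M_a$ supply $\varepsilon$. If $\sigma=0$ and all side arms from layer $q$ have the same coordinate $z_q$, then $\frac13(1+\frac1\pi)=1$ and $\bar G_k=\frac13\cdot9z_{q-1}=3z_{q-1}$: the system (11) reduces to (1), and $\sigma=0$ is preserved. With $B$ copies per layer instead of 9, the coefficient $3$ would be $B/3$, and the computation leading to (2), without $\varepsilon$, would give $\frac d{dt}\log U=(2-\frac B3)\frac{\sum z_q^2-E_2}S$; so $U$ decreases off the diagonal only if $B>6$.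

It remains to show that a neighborhood of this symmetric subsystem, in the right sense, is a strict block.

## 10. A strict block for the limit field

Write $z^q_{i,i',r}$ for the coordinate of the side arm from $N_{(q,i)}$ to hub $((q+1,i'),r)$. Thus $Z_{(q,i),r}=\sum_{i''=1}^9z^{q-1}_{i'',i,r}$. Let $\bar z_q$ be the mean of the 162 numbers $z^q_{i,i',r}$. For $\eta_3\in(0,1]$ put $\eta_2=c\eta_3/20$ and $\eta_1=c\eta_2/4$. Let $K$ be the set of $(\sigma,z)$ such that, for all admissible indices:

- (T1) $c\le z^q_{i,i',r}\le2$;
- (T2) $|\sigma_k|\le\eta_1$ and $|\log(z^q_{i,i',1}/z^q_{i,i',2})|\le\eta_1$;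
- (T3) $|\log(z^q_{i,i',r}/z^q_{i,j',r'})|\le\eta_2$ for $(i',r)\ne(j',r')$;
- (T4) $|\log(z^q_{i,i',r}/z^q_{j,j',r'})|\le\eta_3$ for $i\ne j$;
- (T5) $U(\bar z)\le\frac1{32}$, $S(\bar z)\ge\frac34$.

The tolerances form a hierarchy because asymmetries feed each other in one direction: each level is contracted, with an error that comes only from the levels above it in the list.

$K$ is compact and given by finitely many $C^1$ inequalities. The point $\sigma=0$, $z^q_{i,i',r}=z_q$ with $(z_0,z_1,z_2)=(1,\frac1{10},\frac1{10})$ satisfies all of them strictly: $c<\frac1{10}$, $U=0.01/1.728<\frac1{32}$, $S=1.2$.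

On $K$, the logistic function has slope at most $\frac14$, so $|\pi_{kr}-\frac12|\le\frac{\eta_1}4$. Hence
$$\pi_{kr}\ge\tfrac14,\qquad\Big|\frac1{\pi_{kr}}-2\Big|=\frac{|1-2\pi_{kr}|}{\pi_{kr}}\le2\eta_1,\qquad0\le\bar G_k\le\tfrac13\cdot9\cdot2=6,\tag{12}$$
the last because $\sum_r(1-\pi_{kr})=1$.

**Lemma 13.** For $\eta_3$ small, $K$ is a strict block for $V_\infty$.

*Proof.* We check each constraint at equality, at points of $K$.

**Step 1: (T1), the size of each coordinate.** Immigration keeps $z$ above $c$, self-competition keeps it below $2$. At $z=2$: since $1+\frac1\pi\ge2$, $\dot z\le\varepsilon+2(1-\frac43)<0$. At $z=c$: $\frac c3(1+\frac1\pi)\le\frac53c\le1$, so by (12) $\dot z\ge\varepsilon+c(1-1-6)=\varepsilon-6c=\frac\varepsilon2>0$.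

**Step 2: (T2), the balance between paired hubs.** These are the tightest constraints, and here no error is allowed. At $\sigma_k=\eta_1$: by (T2), term by term, $Z_{k1}\le e^{\eta_1}Z_{k2}$, so $\dot\sigma_k\le\frac13Z_{k2}(1-e^{\eta_1})<0$. The case $\sigma_k=-\eta_1$ is symmetric. Now let $z_1=e^{\eta_1}z_2$ for the arms of one nest to hubs $(k',1),(k',2)$, and $\sigma=\sigma_{k'}$. The term $\bar G$ is the same for both and cancels. As $\frac1{\pi_{k'1}}=1+e^{-\sigma}$ and $\frac1{\pi_{k'2}}=1+e^\sigma$,
$$\tfrac d{dt}\log\tfrac{z_1}{z_2}=\varepsilon\Big(\frac1{z_1}-\frac1{z_2}\Big)-\tfrac13\big[z_1(2+e^{-\sigma})-z_2(2+e^\sigma)\big]<0,$$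
because for $|\sigma|\le\eta_1$, $e^{\eta_1}(2+e^{-\sigma})-(2+e^\sigma)\ge2e^{\eta_1}+1-2-e^{\eta_1}=e^{\eta_1}-1>0$. The case $z_2=e^{\eta_1}z_1$ is symmetric.

**Step 3: (T3), arms of one nest.** Here the only error comes from $\pi\ne\frac12$. Let $z=e^{\eta_2}z'$ be two side arms of one nest. Again $\bar G$ cancels, and $\varepsilon(\frac1z-\frac1{z'})\le0$. By (12) and $z+z'\le4$,
$$\tfrac d{dt}\log\tfrac z{z'}\le-\tfrac13\big[(3-2\eta_1)z-(3+2\eta_1)z'\big]\le-\tfrac13\big[3z'(e^{\eta_2}-1)-8\eta_1\big]\le-\tfrac13(3c\eta_2-8\eta_1)=-\tfrac13c\eta_2<0.$$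

**Step 4: (T4), different nests of one layer.** Now $\bar G$ does not cancel, and we must bound its variation over the layer. Let $z=e^{\eta_3}z'$ belong to nests $(q,i)$, $(q,j)$. For fixed $i''$ the numbers $z^{q-1}_{i'',\beta,r}$ over all $(\beta,r)$ are the coordinates of side arms of *one* nest. By (T3) they lie in $[\mu_{i''},e^{\eta_2}\mu_{i''}]$, where $\mu_{i''}\le2$ is their minimum. As $\sum_r(1-\pi_{kr})=1$, all $\bar G_{(q,\beta)}$, $\beta=1,\dots,9$, lie in $\big[\frac13\sum_{i''}\mu_{i''},\ e^{\eta_2}\frac13\sum_{i''}\mu_{i''}\big]$ and differ by at most $6(e^{\eta_2}-1)\le12\eta_2$. Arguing as in Step 3,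
$$\tfrac d{dt}\log\tfrac z{z'}\le-\tfrac13(3c\eta_3-8\eta_1)+12\eta_2=-c\eta_3\Big(1-\frac c{30}-\frac{12}{20}\Big)<0,$$
using $\frac83\eta_1=\frac23c\eta_2=\frac{c^2\eta_3}{30}$.

**Step 5: (T5), the averaged system.** We show that $\bar z$ follows (1) up to $O(\eta_3)$. By (T3), (T4), all ratios $z^q_{i,i',r}/z^q_{j,j',r'}$ lie in $[e^{-\eta_3},e^{\eta_3}]$. So $|z^q_{i,i',r}/\bar z_q-1|\le2\eta_3$ and $\bar G_{(q,i)}\in[e^{-\eta_3},e^{\eta_3}]\cdot3\bar z_{q-1}$, hence $|\bar G_{(q,i)}-3\bar z_{q-1}|\le12\eta_3$. Average the first equation of (11) over the 162 arms of layer $q$. The linear term gives $\bar z_q$ exactly. In the quadratic term, $\big|\frac13(1+\frac1\pi)-1\big|\le\frac23\eta_1$ with $z_a^2\le4$, and $|z_a^2-\bar z_q^2|\le4\cdot2\eta_3\bar z_q\le16\eta_3$. In the last term, $|z_a(\bar G-3\bar z_{q-1})|\le24\eta_3$, and $z_a\cdot3\bar z_{q-1}$ averages to $3\bar z_q\bar z_{q-1}$. So $\dot{\bar z}_q=X_q(\bar z)+E_q$ with $|E_q|\le16\eta_3+\frac83\eta_1+24\eta_3\le43\eta_3$. On $K$, $\bar z\in\Delta$ by (T1), (T5). If $43\eta_3\le\eta_*$, then (3) gives $\frac d{dt}U(\bar z)<0$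 where $U(\bar z)=\frac1{32}$, $\frac d{dt}S(\bar z)>0$ where $S(\bar z)=\frac34$, and $\dot{\bar z}\ne0$ on $K$, so $V_\infty\ne0$ on $K$. $\square$

## 11. Non-convergence, open sets of nest probabilities, and more nests

*Proof of Theorem 5.* Fix $\eta_3$ as in Lemma 13. On $K$, $\sum_{a\ni k\ \mathrm{side}}z_a\le36<6h$, so $K\subset Y_h$ for every $h>12$. By Lemmas 12 and 2, $K$ is a strict block for $V_h$ for some fixed integer $h>12$, and it contains a point with all constraints strict. By Proposition 11, for large odd $\ell$ the hypotheses of Proposition 8 hold. Hence with positive probability $\max_j(\limsup w_j(n)-\liminf w_j(n))\ge\kappa/L_\Phi>0$. As $W_e(n)/n=\nu w_j(n)$ for $e$ in segment $j$, $W_e(n)/n$ does not converge for some edge $e$. $\blacksquare$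

So the conjecture that the multi-nest ant process converges on every graph is false.

*Proof of Theorem 6(a).* Keep $G,\mathcal K,w^*$ and the normalization $w(n)=W(n)/(\nu n)$ with the *same* number $\nu$.

**Step 1: the perturbed mean field.** We check that Proposition 8 applies to nearby nest probabilities. For a probability vector $\alpha'$ with positive entries, (4) holds with $\Phi^{\alpha'}_j(w)=\nu^{-1}\sum_i\alpha'_iP^{\mathsf{nest}_i}_w(j\in\gamma)$, which is smooth on $O$, and $|\Phi^{\alpha'}-\Phi|_\infty\le\delta:=\nu^{-1}\sum_i|\alpha'_i-\alpha_i|$. Put $b^{\alpha'}=\Phi^{\alpha'}-w$, with flow $\Psi^{\alpha'}_t$. For $\delta$ small, $\mathcal K$ is a strict block for $b^{\alpha'}$ by Lemma 2. The proof of Proposition 8 applies verbatim to $\alpha'$ with this $\nu$ and $w^*$, since Step 3 there uses only positivity of the nest probabilities. It remains to choose its constants uniformly.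

**Step 2: uniform constants.** We want one pair $\rho,\kappa$ and one Lipschitz constant for all $\alpha'$ near $\alpha$. Let $\rho>0$ be such that the closed $2\rho$-neighborhood of $\bigcup_{t\in[1,2]}\Psi_t(\mathcal K)$ lies in $\mathcal K$, $\mathcal K^\rho\subset O$ is compact, and $b\ne0$ on $\mathcal K^\rho$; put $2\kappa=\min_{\mathcal K^\rho}|b|_\infty$. For $w\in\mathcal K$ both orbits stay in $\mathcal K$, where $b$ is $L$-Lipschitz, so by Gronwall's inequality $|\Psi^{\alpha'}_tw-\Psi_tw|_\infty\le2\delta e^{2L}$ for $t\in[0,2]$. Hence for $\delta$ small the closed $\rho$-neighborhood of $\bigcup_{t\in[1,2]}\Psi^{\alpha'}_t(\mathcal K)$ lies in $\mathcal K$, and $|b^{\alpha'}|_\infty\ge2\kappa-\delta\ge\kappa$ on $\mathcal K^\rho$. If $L_*>0$ is a common Lipschitz constant on $\mathcal K^\rho$ of the finitely many functions $w\mapsto P_w^{\mathsf{nest}_i}(j\in\gamma)$, then, because $\sum_i\alpha'_i=1$, $L_\Phi=\nu^{-1}L_*$ is a Lipschitz constant of every $\Phi^{\alpha'}$. Since $W_e(n)/n=\nu w_j(n)$, the constant $\varrho_0=\nu\kappa/L_\Phi$ works for all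 $\alpha'$ in a small neighborhood $\mathcal A$ of $\alpha$. $\blacksquare$

*Proof of Theorem 6(b).* The case $m=513$ is (a). For $m>513$ add $m-513$ new nests, each joined to $F$ by a single new edge. Ants from new nests go straight to $F$. The other ants are stopped at $F$, so they never use the new edges. Thus on the old edges $W(n)$ is the process of (a) run at time $T_n$, the number of the first $n$ ants that chose an old nest. The nest probabilities of that process are the conditional ones, $T_n$ is independent of it, and $T_n/n\to\beta>0$ almost surely, where $\beta$ is the total probability of the old nests. Since $T_n$ takes every integer value, and $W_e(n)/n=(T_n/n)\cdot W_e(n)/T_n$ once $T_n\ge1$, non-convergence carries over. The $\alpha$'s with positive entries whose conditional law on the old nests lies in $\mathcal A$ form a nonempty open set. $\blacksquare$
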